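\title{The complete theories of local real closed SV-rings of finite rank}

\begin{abstract}
Let $T_n$ be the first-order theory of local real closed SV-rings with exactly $n\ge 2$ minimal prime ideals. We prove the conjecture that $T_n$ has only finitely many completions and that each of them is decidable and NIP. The minimal primes, the branching ideals and the maximal ideal of such a ring form a finite rooted tree, and we show that two such rings are elementarily equivalent if and only if their trees are isomorphic. We count the completions, give an axiom for each, show that $T_n$ itself is decidable, and show that every completion has dp-rank $n$. The method is to recover the ring from a tree of real closed fields joined by residue maps, and to prove that the theory of such a tree is complete by adding one valued field at a time.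
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Rings are commutative and unital, $\mathcal{L}=\{+,-,\cdot,0,1\}$ is the language of rings, and $\operatorname{qf}(V)$ is the quotient field of a domain $V$. A \emph{valuation ring} is a domain $V$ such that $x\in V$ or $x^{-1}\in V$ for every nonzero $x\in\operatorname{qf}(V)$; fields are valuation rings.

Real closed rings are understood in the sense of N.~Schwartz. We use the following characterization \cite{Sch,PS}: a ring $A$ is \emph{real closed} if and only if
\begin{itemize}
\item[(R1)] $A$ is reduced;
\item[(R2)] the squares of $A$ are the nonnegative elements of a partial order $\le$ that makes $A$ an $f$-ring, that is, a lattice-ordered ring in which $a\wedge b=0$ and $c\ge0$ imply $ca\wedge b=0$;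
\item[(R3)] $0\le a\le b$ implies $b\mid a^2$;
\item[(R4)] for every prime ideal $\mathfrak{p}$, the field $\operatorname{qf}(A/\mathfrak{p})$ is real closed and $A/\mathfrak{p}$ is integrally closed.
\end{itemize}
A field is a real closed ring exactly when it is a real closed field. A ring $A$ is an \emph{SV-ring} if $A/\mathfrak{p}$ is a valuation ring for every prime ideal $\mathfrak{p}$. A local ring, with maximal ideal $\mathfrak{m}_A$, has \emph{rank $n$} if it has exactly $n$ minimal prime ideals. A prime ideal $\mathfrak{q}$ is a \emph{branching ideal} if $\mathfrak{q}=\mathfrak{P}_1+\mathfrak{P}_2$ for two distinct prime ideals $\mathfrak{P}_1,\mathfrak{P}_2\subsetneq\mathfrak{q}$.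

These definitions describe the shape of the prime spectrum. The ideals of a valuation ring form a chain, so in a local SV-ring of rank $n$ the primes lie on $n$ chains, each starting at a minimal prime and ending at $\mathfrak{m}_A$. Two chains that have met stay together, and we shall see that the branching ideals are the points where they meet.

We take the problem, together with the following known facts, from \cite{PP}. For $n\ge2$ the class of local real closed SV-rings of rank $n$ is elementary in $\mathcal{L}$; let $T_n$ be its theory. A local real closed ring of rank $n$ has at least one and at most $n-1$ branching ideals, and an $\mathcal{L}$-sentence $\phi_{\mathrm{br},n}$ expresses, among such rings, that there is exactly one. The theory $T_n\cup\{\phi_{\mathrm{br},n}\}$ has exactly two completions $T_{n,1}$ and $T_{n,2}$, both decidable and NIP; they are the theories of the rings whose branching ideal is equal to $\mathfrak{m}_A$, respectively properly contained in $\mathfrak{m}_A$.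

\begin{quote}
\textbf{Conjecture} (\cite{PP}). For every $n\ge2$ the theory $T_n$ has only finitely many completions, and each of them is decidable and NIP.
\end{quote}

For $n=2$ there is exactly one branching ideal, so the known facts give the conjecture in that case.

Why should the number of completions be finite, when the chains of primes can have any length? Consider the degenerate case of rank one. Such a ring is a convex subring of a real closed field (Lemma~\ref{lem:convex}), and whatever its chain of primes looks like, its first-order theory only records whether the ring is a field (Remark~\ref{rem:rankone}). In rank $n\ge2$ more primes become visible. Each minimal prime is the annihilator of one element, so the minimal primes and their pairwise sums are definable with parameters, and $\mathfrak{m}_A$ is the set of nonunits. The inclusions among these finitely many ideals are therefore an elementary invariant, and rank one suggests that the primes strictly between them are invisible. One is led to guess that this finite poset is the only invariant. The guess is correct.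

For a local real closed SV-ring $A$ of rank $n\ge2$ let $\Gamma(A)$ be the set consisting of the minimal primes, the branching ideals and $\mathfrak{m}_A$, ordered by inclusion. An \emph{$n$-tree} is a finite rooted tree with $n$ leaves in which every node that is neither a leaf nor the root has at least two children.

\begin{theorem}\label{thm:A}
Let $n\ge2$. There are finitely many $n$-trees up to isomorphism. For every local real closed SV-ring $A$ of rank $n$ the poset $\Gamma(A)$ is an $n$-tree, and the theory $\operatorname{Th}(A)$ is decidable and NIP. If $A$ and $B$ are two such rings and $\Gamma(A)\cong\Gamma(B)$, then $A\equiv B$. Hence $T_n$ has only finitely many completions, and each of them is decidable and NIP.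
\end{theorem}

\begin{theorem}\label{thm:B}
Let $n\ge2$.
\begin{enumerate}
\item For local real closed SV-rings $A$ and $B$ of rank $n$, we have $A\equiv B$ if and only if $\Gamma(A)\cong\Gamma(B)$.
\item $T_n$ has exactly $2a_n$ completions, where $a_n$ is the number of isomorphism types of finite rooted trees with $n$ leaves in which every non-leaf has at least two children; $a_2=1$, $a_3=2$, $a_4=5$.
\item Each completion is axiomatized by $T_n\cup\{\phi_\Gamma\}$ for an explicit sentence $\phi_\Gamma$, and $T_n$ is decidable.
\item Each completion has dp-rank exactly $n$.
\end{enumerate}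
\end{theorem}

The proof has an algebraic half and a model-theoretic half. Sections~\ref{sec:tree} and~\ref{sec:fields} replace the ring $A$ by the fields $\operatorname{qf}(A/\mathfrak{q})$, $\mathfrak{q}\in\Gamma(A)$, each with a valuation whose residue field is the field at the next larger node, and show that $A$ is definable in this many-sorted structure. Section~\ref{sec:top} shows that the theory of such structures is complete once the tree is fixed. Theorem~\ref{thm:A} follows in Section~\ref{sec:A}, and Theorem~\ref{thm:B} in Sections~\ref{sec:B} and~\ref{sec:dp}. Section~\ref{sec:example} carries out the plan on one ring of rank three.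

\section{Conventions and standard facts}\label{sec:facts}

\subsection*{Trees}
A \emph{tree} is a finite poset $\Gamma$ with a greatest element $\top$, the \emph{root}, in which $\{u:u\ge v\}$ is a chain for every $v$. The root is on top because our trees are ordered by inclusion of ideals. The \emph{parent} $v^+$ of a node $v\ne\top$ is the least node above $v$, and $v$ is a \emph{child} of $v^+$. The \emph{leaves} are the minimal nodes, the \emph{depth} of $v$ is the number of nodes strictly above $v$, and the \emph{height} of $\Gamma$ is the largest depth. Any two nodes $u,v$ have a least upper bound $u\vee v$: the least element of the chain above $u$ that lies above $v$.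

Let $\Gamma$ have $n$ leaves and let $c(v)$ be the number of children of $v$. Every node except the root is a child, so $\sum_v(c(v)-1)=-1$, and the leaves contribute $-n$. Hence $\sum_{v\text{ non-leaf}}(c(v)-1)=n-1$, and at most $n-1$ nodes have two or more children. An $n$-tree therefore has at most $n+(n-1)+1=2n$ nodes, which proves the first assertion of Theorem~\ref{thm:A}.

\subsection*{Valuation rings}
Let $V$ be a valuation ring. It is integrally closed, its ideals form a chain, and its nonunits form its maximal ideal $\mathfrak{m}_V$. The associated valuation $v$ on $\operatorname{qf}(V)$ satisfies $v(x)\ge v(y)\iff x/y\in V$.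
\begin{itemize}
\item[(V1)] A proper radical ideal $I$ of $V$ is prime: if $xy\in I$ and, say, $y=cx$ with $c\in V$, then $y^2=cxy\in I$.
\item[(V2)] If $P$ is a prime ideal of $V$, then $V/P$ is a valuation ring, $V_P$ has residue field $\operatorname{qf}(V/P)$, and $PV_P=P$. For the last point let $p\in P$ and $s\notin P$. Then $p\nmid s$, so $p=cs$ with $c\in V$, and $c\in P$ because $P$ is prime.
\end{itemize}

\subsection*{Real closed fields}
A real closed field has a unique order, whose nonnegative elements are the squares; so every embedding of a real closed field into an ordered field preserves the order. By Tarski's theorem any two real closed fields are elementarily equivalent.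
\begin{itemize}
\item[(F1)] A real closed field is relatively algebraically closed in every ordered extension field. The relative algebraic closure of a subfield $L$ of a real closed field is a real closure of $L$.
\item[(F2)] If $L'$ is a real closure of the ordered field $L$ and $h\colon L\to K$ is an order-preserving embedding into a real closed field, then $h$ has exactly one extension to an order-preserving embedding $L'\to K$.
\end{itemize}

\subsection*{Convex subrings}
Let $K$ be an ordered field and $O\subseteq K$ a convex subring: $0\le x\le y\in O$ implies $x\in O$. Then $[-1,1]\subseteq O$.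
\begin{itemize}
\item[(C1)] $O$ is a valuation ring of $K$, since $|x|\le1$ or $|x^{-1}|\le1$ for $x\neq0$. If $O\ne K$, then $\mathfrak{m}_O\ne0$.
\item[(C2)] $\mathfrak{m}_O$ is convex, and $|x|<1/m$ for all $x\in\mathfrak{m}_O$ and all integers $m\ge1$, because an element of $O$ of absolute value at least $1$ is a unit. The residue field carries an order for which the residue map is weakly order preserving. In particular the residue map commutes with $\max$, $\min$ and $|\cdot|$, and a unit of $O$ has the sign of its residue.
\item[(C3)] If $v(y)>v(x)$, then $x+y=x(1+y/x)$ has the value and the sign of $x$.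
\item[(C4)] Every subring $O'$ of $K$ containing $O$ is convex: if $0\le x\le y\in O'$ and $y\neq0$, then $x/y\in[0,1]\subseteq O$, so $x=(x/y)y\in O'$.
\item[(C5)] If $K$ is real closed, then the residue field of $O$ is real closed and the value group is divisible.
\end{itemize}
By (C2) and (C5), a surjective homomorphism from a convex subring $O$ of a real closed field onto a field $k$, with kernel $\mathfrak{m}_O$, is weakly order preserving for the unique order of $k$.

\subsection*{Series}
For a real closed field $k$ let $k(\!(t^{\mathbb{Q}})\!)$ be the field of formal series $x=\sum_{\gamma\in\mathbb{Q}}x_\gamma t^\gamma$ with $x_\gamma\in k$ and well-ordered support. It is real closed, and a nonzero series has the sign of its coefficient of least exponent. The series with support in $\mathbb{Q}^{\ge0}$ form a proper convex subring $k[[t^{\mathbb{Q}}]]$, and the constant coefficient $x\mapsto x(0):=x_0$ is a surjective homomorphism $k[[t^{\mathbb{Q}}]]\to k$ whose kernel is the maximal ideal.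

\subsection*{Model theory}
Structures may be many-sorted. A \emph{completion} of a theory $T$ is a complete consistent theory containing $T$; the completions are the theories $\operatorname{Th}(M)$ of the models $M$ of $T$. A complete, recursively axiomatized theory in a finite language is decidable: list all proofs until $\sigma$ or $\neg\sigma$ appears. A map $f$ from a subset of $M_1$ to $M_2$ is \emph{partial elementary} if $M_1\models\phi(\bar a)\iff M_2\models\phi(f(\bar a))$ for all formulas $\phi$ and all tuples $\bar a$ from its domain. A structure $M$ is \emph{$\aleph_1$-saturated} if every set of formulas in one variable with parameters from a countable subset of $M$ that is finitely satisfiable in $M$ is satisfied by an element of $M$. Every structure has an $\aleph_1$-saturated elementary extension. If $M_2$ is $\aleph_1$-saturated, a partial elementary map from $M_1$ to $M_2$ with countable domain extends to any further element of $M_1$, hence to countably many.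

A \emph{back-and-forth system} between $M_1$ and $M_2$ is a nonempty set $\mathcal{S}$ of maps from subsets of $M_1$ to $M_2$ that preserve all quantifier-free formulas, such that for $f\in\mathcal{S}$ every element of $M_1$ lies in the domain, and every element of $M_2$ lies in the range, of some $g\in\mathcal{S}$ extending $f$. Induction on formulas shows that all members of $\mathcal{S}$ are partial elementary; in particular $M_1\equiv M_2$.

A structure $R$ is \emph{interpretable} in $N$ if each sort of $R$ is identified with a quotient $D/E$ of a $\emptyset$-definable set of tuples in $N$ by a $\emptyset$-definable equivalence relation, in such a way that the basic relations and the graphs of the basic functions of $R$ pull back to $\emptyset$-definable sets. Then every formula $\phi$ about $R$ translates into a formula $\phi^*$ about $N$ with $R\models\phi(\bar a/E)\iff N\models\phi^*(\bar a)$.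

\section{An example with two branching ideals}\label{sec:example}

The smallest rank that allows two branching ideals is three. Put
\[
F_1=\mathbb{R}(\!(s^{\mathbb{Q}})\!)\supseteq W_1=\mathbb{R}[[s^{\mathbb{Q}}]],\qquad F_2=F_1(\!(t^{\mathbb{Q}})\!)\supseteq W_2=F_1[[t^{\mathbb{Q}}]],
\]
and let $A$ be the ring of triples $(x,y,z)\in W_2\times W_2\times W_1$ such that
\[
w:=x(0)=y(0)\ \text{ lies in } W_1\qquad\text{and}\qquad c:=w(0)=z(0).
\]
Proposition~\ref{prop:occurs} will show that $A$ is a real closed SV-ring. Here we compute its tree by hand.

If $c\ne0$, then $w$ and $z$ are units of $W_1$; since $w\ne0$, also $x$ and $y$ are units of $W_2$; and the triple of inverses lies in $A$. So $A$ is local with $\mathfrak{m}_A=\{c=0\}$. The ideals $\mathfrak{p}_1=\{x=0\}$, $\mathfrak{p}_2=\{y=0\}$, $\mathfrak{p}_3=\{z=0\}$ are prime and have intersection $0$, so every prime contains one of them. The elements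
\[
e_1=(t,0,0),\qquad e_2=(0,t,0),\qquad e_3=(0,0,s)
\]
lie in $A$, and $e_i\in\mathfrak{p}_j$ exactly when $i\ne j$. So the $\mathfrak{p}_i$ are pairwise incomparable, they are the minimal primes, and $\mathfrak{p}_i=\operatorname{Ann}(e_i)$. Now we add them. If $x=0$ or $y=0$ then $w=0$. Conversely, if $w=0$ then $c=0$, and $(x,y,z)=(0,y,z)+(x,0,0)$ with both summands in $A$. So $\mathfrak{p}_1+\mathfrak{p}_2=\{w=0\}$. If $c=0$ then $(x,y,z)=(0,0,z)+(x,y,0)$ with both summands in $A$, so $\mathfrak{p}_1+\mathfrak{p}_3=\mathfrak{p}_2+\mathfrak{p}_3=\mathfrak{m}_A$. The element $(s,s,0)$ shows that $\{w=0\}\subsetneq\mathfrak{m}_A$. Since the branching ideals are the pairwise sums of the minimal primes (Lemma~\ref{lem:branch}), $\Gamma(A)$ is the second tree in Figure~\ref{fig:trees}.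

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.75]
\draw (0,2)--(-1,1) (0,2)--(0,1) (0,2)--(1,1);
\foreach \p in {(0,2),(-1,1),(0,1),(1,1)} \fill \p circle (2.5pt);
\draw (4,2)--(3.2,1) (4,2)--(4.8,1) (3.2,1)--(2.6,0) (3.2,1)--(3.8,0);
\foreach \p in {(4,2),(3.2,1),(4.8,1),(2.6,0),(3.8,0)} \fill \p circle (2.5pt);
\node[above] at (4,2.05) {$\mathbb{R}$};
\node[left] at (3.15,1.1) {$F_1$};
\node[right] at (4.85,1) {$F_1$};
\node[below] at (2.6,-0.05) {$F_2$};
\node[below] at (3.8,-0.05) {$F_2$};
\draw (8,2)--(8,1) (8,1)--(7,0) (8,1)--(8,0) (8,1)--(9,0);
\foreach \p in {(8,2),(8,1),(7,0),(8,0),(9,0)} \fill \p circle (2.5pt);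
\draw (12,2)--(12,1) (12,1)--(11.2,0) (12,1)--(12.8,0) (11.2,0)--(10.6,-1) (11.2,0)--(11.8,-1);
\foreach \p in {(12,2),(12,1),(11.2,0),(12.8,0),(10.6,-1),(11.8,-1)} \fill \p circle (2.5pt);
\end{tikzpicture}
\caption{The four rooted trees with three leaves in which every node other than the leaves and the root has at least two children. For a local real closed SV-ring of rank three, the root (top) is the maximal ideal, the leaves are the minimal primes, and the nodes with at least two children are the branching ideals. The second tree is labeled with the fields $\operatorname{qf}(A/\mathfrak{q})$ of the ring $A$ of Section~\ref{sec:example}.}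
\label{fig:trees}
\end{figure}

Three features of the general proof are visible here.

\emph{The ring is a set of compatible families.} An element of $A$ is a family $(x,y,z,w,c)$ with one entry for each node of the tree, taken from the fields $F_2,F_2,F_1,F_1,\mathbb{R}$, and the only condition is that each entry other than $c$ lies in a valuation ring and has as its residue the entry at the parent node. So $A$ is definable in the five-sorted structure that consists of these fields, valuation rings and residue maps.

\emph{The tree is first-order.} The sentence ``there are nonzero $e_1,e_2,e_3$ with pairwise products zero such that $\operatorname{Ann}(e_1)+\operatorname{Ann}(e_2)$ is not the set of all nonunits'' holds in $A$. It fails in the ring of triples from $W_1$ with equal constant coefficients: there three such elements have exactly one nonzero coordinate each, their annihilators are the ideals $\{x=0\}$, $\{y=0\}$, $\{z=0\}$, and any two of these add up to the maximal ideal.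

\emph{The other primes are invisible.} Let $F_3=F_2(\!(u^{\mathbb{Q}})\!)$ and $W'=\{x\in F_2[[u^{\mathbb{Q}}]]:x(0)\in W_2\}$, a proper convex subring of $F_3$ with residue map $x\mapsto x(0)(0)$ onto $F_1$. Define $A'$ like $A$, but with first coordinate in $W'$. The computation above, with $u$ in place of $t$ in $e_1$, gives $\Gamma(A')\cong\Gamma(A)$. The ring $A'$ has the prime $\{x(0)=0\}$ strictly between $\mathfrak{p}_1$ and $\mathfrak{p}_1+\mathfrak{p}_2$. The ring $A$ has no such prime: if $x\neq0$ and $x'$ lie in $\mathfrak{m}_{W_2}$, then $x'^m/x\in\mathfrak{m}_{W_2}$ for large $m$, so a prime of $A/\mathfrak{p}_1$ that contains $x$ contains $x'$. Nevertheless $A\equiv A'$. To see why, delete the first leaf from both five-sorted structures; the same four-sorted structure $M$ remains. In each case we have put a real closed field with a proper convex subring on top of $M$, with residue field the sort $F_1$ that contains $w$. This sort is not a pure field in $M$: it has its own valuation, it shares its residue field with the field of $z$, and it is the residue field of the field of $y$. What we need is that the theory of the larger structure depends only on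 the theory of $M$, whatever structure $M$ puts on the residue field. This is Theorem~\ref{thm:top}. Applied once for each edge of the tree, starting from the root, it compares any two rings with the same tree.

\section{The tree of a ring}\label{sec:tree}

In an $f$-ring put $a^+=a\vee0$, $a^-=(-a)\vee0$ and $|a|=a^++a^-$. As in every lattice-ordered abelian group, $a=a^+-a^-$, $a^+\wedge a^-=0$ and $a\wedge b=a-(a-b)^+$. Applying the $f$-ring axiom twice to $a^+\wedge a^-=0$ gives $a^-a^+\wedge a^+a^-=0$, that is, $a^+a^-=0$. The first lemma reduces inequalities in a real closed ring to inequalities in real closed fields. For a prime $\mathfrak{p}$ of a real closed ring $A$ let $K_{\mathfrak{p}}=\operatorname{qf}(A/\mathfrak{p})$, and write $\bar a$ for the image of $a$ in $K_{\mathfrak{p}}$.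

\begin{lemma}\label{lem:order}
Let $A$ be a real closed ring.
\begin{enumerate}
\item For every prime $\mathfrak{p}$ we have $\overline{a^+}=\max(\bar a,0)$, $\overline{|a|}=|\bar a|$ and $\overline{a\wedge b}=\min(\bar a,\bar b)$ in $K_{\mathfrak{p}}$. An element of $A/\mathfrak{p}$ that is nonnegative in $K_{\mathfrak{p}}$ is a square in $A/\mathfrak{p}$.
\item $a\le b$ in $A$ if and only if $\bar a\le\bar b$ in $K_{\mathfrak{p}}$ for every prime $\mathfrak{p}$.
\end{enumerate}
\end{lemma}

\begin{proof}
By (R2) the elements $a^\pm$ are squares, so $\overline{a^\pm}\ge0$. Since $a^+a^-=0$, either $a^-\in\mathfrak{p}$ and $\bar a=\overline{a^+}\ge0$, or $a^+\in\mathfrak{p}$ and $\bar a=-\overline{a^-}\le0$. In both cases $\overline{a^+}=\max(\bar a,0)$. The next two formulas follow from $|a|=a^++(-a)^+$ and $a\wedge b=a-(a-b)^+$. If $\bar a\ge0$, then $\bar a=\overline{a^+}$ is the image of a square. For (2) we may take $a=0$. If $b\ge0$ then $b$ is a square. If $\bar b\ge0$ for all $\mathfrak{p}$, then $\overline{b^-}=\max(-\bar b,0)=0$ for all $\mathfrak{p}$, so $b^-=0$ by (R1) and $b=b^+\ge0$.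
\end{proof}

\begin{lemma}\label{lem:convex}
Let $A$ be a real closed SV-ring and $\mathfrak{p}$ a prime of $A$. Then $V=A/\mathfrak{p}$ is a convex subring of the real closed field $K_{\mathfrak{p}}$.
\end{lemma}

\begin{proof}
By (R3) applied to $0\le1\le1+a^2$, every element $1+a^2$ is a unit of $A$. Let $0\le x\le b$ with $x\in K_{\mathfrak{p}}$, $b\in V$, and suppose $x\notin V$. Since $V$ is a valuation ring, $y=1/x\in V$, and $by-1\ge0$. By Lemma~\ref{lem:order}, $by=1+\bar a^{\,2}$ for some $a\in A$. So $by$ is a unit of $V$, hence $y$ is a unit and $x\in V$, a contradiction.
\end{proof}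

To control sums of primes, and later to glue elements, we need the following property of real closed rings.

\begin{lemma}\label{lem:radical}
In a real closed ring $A$ the sum of two radical ideals $I,J$ is radical.
\end{lemma}

\begin{proof}
Radical ideals are convex: if $0\le x\le y\in I$, then $x^2\in yA\subseteq I$ by (R3), so $x\in I$. It suffices to show that $a^2\in I+J$ implies $a\in I+J$. Let $a^2=i+j$ with $i\in I$ and $j\in J$. By (R2) there are $r,s$ with $r^2=|i|$ and $s^2=|j|$, and we may assume $r,s\ge0$ because $|r|^2=r^2$ (expand, using $r^+r^-=0$). Then $r^4=i^2\in I$, so $r\in I$, and in the same way $s\in J$. In every $K_{\mathfrak{p}}$ we have $\bar a^{\,2}\le|\bar\imath|+|\bar\jmath|=\bar r^{\,2}+\bar s^{\,2}\le(\bar r+\bar s)^2$, hence $|\bar a|\le\bar r+\bar s$. Let $c$ be $a^+$ or $a^-$. Then $0\le\bar c\le\bar r+\bar s$, so $0\le\min(\bar c,\bar r)\le\bar r$ and $0\le\bar c-\min(\bar c,\bar r)\le\bar s$. By Lemma~\ref{lem:order}, $0\le c\wedge r\le r$ and $0\le c-c\wedge r\le s$ in $A$. By convexity $c\wedge r\in I$ and $c-c\wedge r\in J$. So $a^+,a^-\in I+J$ and $a\in I+J$.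
\end{proof}

For the rest of this section $A$ is a local real closed SV-ring with minimal primes $\mathfrak{p}_1,\dots,\mathfrak{p}_n$, $n\ge2$. Since $A/\mathfrak{p}$ is a valuation ring, the primes that contain a given prime $\mathfrak{p}$ form a chain.

\begin{lemma}\label{lem:branch}
The branching ideals of $A$ are exactly the ideals $\mathfrak{p}_i+\mathfrak{p}_j$ with $i\neq j$.
\end{lemma}

\begin{proof}
Let $i\ne j$. The ideal $\mathfrak{p}_i+\mathfrak{p}_j$ is proper, since it lies in $\mathfrak{m}_A$, and radical by Lemma~\ref{lem:radical}. Its image in the valuation ring $A/\mathfrak{p}_i$ is prime by (V1), so it is prime. It properly contains $\mathfrak{p}_i$ and $\mathfrak{p}_j$, which are incomparable. So it is a branching ideal.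

Conversely let $\mathfrak{q}=\mathfrak{P}_1+\mathfrak{P}_2$ with primes $\mathfrak{P}_1,\mathfrak{P}_2\subsetneq\mathfrak{q}$. These two primes are incomparable, since otherwise their sum would be one of them; so no prime is contained in both. Choose $\mathfrak{p}_i\subseteq\mathfrak{P}_1$ and $\mathfrak{p}_j\subseteq\mathfrak{P}_2$; then $i\ne j$. The primes $\mathfrak{P}_1$ and $\mathfrak{p}_i+\mathfrak{p}_j$ both contain $\mathfrak{p}_i$, so they are comparable, and $\mathfrak{P}_1\supseteq\mathfrak{p}_i+\mathfrak{p}_j$ would put $\mathfrak{p}_j$ inside both $\mathfrak{P}_1$ and $\mathfrak{P}_2$. So $\mathfrak{P}_1\subseteq\mathfrak{p}_i+\mathfrak{p}_j$, and by symmetry $\mathfrak{P}_2\subseteq\mathfrak{p}_i+\mathfrak{p}_j$. Hence $\mathfrak{q}=\mathfrak{p}_i+\mathfrak{p}_j$.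
\end{proof}

\begin{proposition}\label{prop:tree}
$\Gamma(A)$ is an $n$-tree with root $\mathfrak{m}_A$ and leaves $\mathfrak{p}_1,\dots,\mathfrak{p}_n$, and $\mathfrak{p}_i\vee\mathfrak{p}_j=\mathfrak{p}_i+\mathfrak{p}_j$ for $i\ne j$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:branch}, $\Gamma(A)$ is a finite set of primes with greatest element $\mathfrak{m}_A$, and the elements above a given one form a chain. Each $\mathfrak{p}_i$ is minimal, while $\mathfrak{p}_i+\mathfrak{p}_j$ and $\mathfrak{m}_A$ properly contain $\mathfrak{p}_i$. The sum $\mathfrak{q}=\mathfrak{p}_i+\mathfrak{p}_j$ belongs to $\Gamma(A)$ and is the least ideal containing both summands. The child of $\mathfrak{q}$ that contains $\mathfrak{p}_i$ differs from the child that contains $\mathfrak{p}_j$, since a node containing both contains $\mathfrak{q}$. So every node other than the leaves and the root has at least two children.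
\end{proof}

A reduced ring of rank $n$ embeds in the product of the domains $A/\mathfrak{p}_i$, and the components of an element agree modulo the sums $\mathfrak{p}_i+\mathfrak{p}_j$. For $n=2$ these conditions describe the image in any ring. For $n\ge3$ one needs a distributive law for ideals, and Lemma~\ref{lem:radical} supplies it.

\begin{proposition}\label{prop:glue}
The natural map from $A$ to the ring
\[
\Big\{(x_i)\in\prod_{i=1}^nA/\mathfrak{p}_i:\ x_i\text{ and }x_j\text{ have the same image in }A/(\mathfrak{p}_i+\mathfrak{p}_j)\text{ for all }i\ne j\Big\}
\]
is an isomorphism.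
\end{proposition}

\begin{proof}
It is injective because $\bigcap_i\mathfrak{p}_i=0$ by (R1). Let a compatible family be represented by $a_1,\dots,a_n\in A$. We find $a\in A$ with $a\equiv a_i\bmod\mathfrak{p}_i$ for all $i\le k$ by induction on $k$, starting with $a=a_1$. Suppose $a\equiv a_i\bmod\mathfrak{p}_i$ for $i<k$. Since $a_i\equiv a_k\bmod\mathfrak{p}_i+\mathfrak{p}_k$, the element $a-a_k$ lies in $I=\bigcap_{i<k}(\mathfrak{p}_i+\mathfrak{p}_k)$. Put $J=(\bigcap_{i<k}\mathfrak{p}_i)+\mathfrak{p}_k$. Both $I$ and $J$ are radical by Lemma~\ref{lem:radical}. A prime contains a finite intersection of ideals if and only if it contains one of them, so a prime contains $I$ if and only if it contains $\mathfrak{p}_k$ and some $\mathfrak{p}_i$ with $i<k$, and the same condition describes the primes that contain $J$. A radical ideal is the intersection of the primes containing it, so $I=J$. Write $a-a_k=c+d$ with $c\in\bigcap_{i<k}\mathfrak{p}_i$ and $d\in\mathfrak{p}_k$. Then $a-c\equiv a_i\bmod\mathfrak{p}_i$ for $i<k$, and $a-c=a_k+d\equiv a_k\bmod\mathfrak{p}_k$.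
\end{proof}

\begin{remark}\label{rem:hyp}
The SV property makes the quotients $A/\mathfrak{p}$ convex and the set of primes tree-like; locality provides the root and makes the sums $\mathfrak{p}_i+\mathfrak{p}_j$ proper; finite rank makes the tree finite. Real closedness cannot be dropped from Proposition~\ref{prop:glue}. The localization $B$ of $\mathbb{R}[X,Y]/(XY(X-Y))$ at $(X,Y)$ is a reduced local SV-ring whose primes are $(X)$, $(Y)$, $(X-Y)$ and their common pairwise sum $(X,Y)$. The family $(0,0,X)$ is compatible. An element of $B$ inducing it would lie in $(X)\cap(Y)=(XY)$, so its image in $B/(X-Y)\cong\mathbb{R}[X]_{(X)}$ would be divisible by $X^2$, which $X$ is not.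
\end{remark}

\section{Trees of real closed fields}\label{sec:fields}

Proposition~\ref{prop:glue} describes $A$ by $n$ valuation rings and their common quotients. We now encode these data in a form suited to induction on the tree: one real closed field for each node and one valuation for each edge.

\begin{definition}\label{def:T}
Let $\Gamma$ be a tree. The language $\mathcal{L}_\Gamma$ has a sort $K_v$ with the language of rings for each node $v$, and for each $v\ne\top$ a unary predicate $O_v$ on $K_v$ and a function symbol $\operatorname{res}_v\colon K_v\to K_{v^+}$. The theory $T_\Gamma$ says that every $K_v$ is a real closed field and that for every $v\ne\top$: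
\begin{itemize}
\item $O_v$ is a convex subring of $K_v$ and $O_v\neq K_v$;
\item $\operatorname{res}_v$ restricts to a surjective ring homomorphism $O_v\to K_{v^+}$ whose kernel is the set $\mathfrak{m}_v$ of nonunits of $O_v$;
\item $\operatorname{res}_v(x)=0$ for $x\notin O_v$.
\end{itemize}
For $N\models T_\Gamma$ let $R(N)$ be the ring of all families $(x_v)_{v\in\Gamma}\in\prod_vK_v$ that are \emph{compatible}: $x_v\in O_v$ and $\operatorname{res}_v(x_v)=x_{v^+}$ for all $v\ne\top$.
\end{definition}

The language $\mathcal{L}_\Gamma$ is finite, the axioms form a recursive set, and $R(N)$ is defined by one quantifier-free formula that does not depend on $N$. The last axiom only makes $\operatorname{res}_v$ a total function. Note that $T_\Gamma$ relates a node to its parent and to nothing else. Define subrings $V_v\subseteq K_v$ by induction on the depth: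
\[
V_\top=K_\top,\qquad V_v=\{x\in O_v:\operatorname{res}_v(x)\in V_{v^+}\}.
\]
For $v\le u$ let $\pi_{v,u}\colon V_v\to V_u$ be the composition of the residue maps along the chain from $v$ to $u$. If $x\in R(N)$, then $x_v\in V_v$ for all $v$, by induction on the depth, and $x_u=\pi_{v,u}(x_v)$ for $v\le u$.

\begin{lemma}\label{lem:R}
Let $N\models T_\Gamma$.
\begin{enumerate}
\item Each $V_v$ is a convex subring of $K_v$.
\item If $\Delta\subseteq\Gamma$ is nonempty and closed upward, every compatible family $(x_v)_{v\in\Delta}$ extends to an element of $R(N)$. The projection $R(N)\to V_v$ is surjective for every $v$.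
\item Projection to the leaves is an isomorphism from $R(N)$ onto the ring of all $(x_l)\in\prod_{l\text{ leaf}}V_l$ with $\pi_{l,l\vee l'}(x_l)=\pi_{l',l\vee l'}(x_{l'})$ for all leaves $l\ne l'$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) Induct on the depth. If $0\le x\le y\in V_v$, then $x\in O_v$ and $0\le\operatorname{res}_vx\le\operatorname{res}_vy\in V_{v^+}$, so $\operatorname{res}_vx\in V_{v^+}$.

(2) Treat the nodes outside $\Delta$ in order of increasing depth and let $x_v\in O_v$ be any lift of $x_{v^+}$. For the second claim, apply this to $\Delta=\{u:u\ge v\}$ and the family $(\pi_{v,u}(x))_{u\ge v}$, where $x\in V_v$.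

(3) Every node lies above a leaf, so an element of $R(N)$ is determined by its leaf components, and these satisfy the stated condition. Conversely, given $(x_l)$ as in the statement, put $x_u=\pi_{l,u}(x_l)$ for any leaf $l\le u$. If $l,l'\le u$ are two leaves, then $w=l\vee l'\le u$ and $\pi_{l,u}(x_l)=\pi_{w,u}\pi_{l,w}(x_l)=\pi_{w,u}\pi_{l',w}(x_{l'})=\pi_{l',u}(x_{l'})$. So $x_u$ is well defined, and the family $(x_u)$ is compatible.
\end{proof}

To pass from a ring to a tree of fields, we localize $A/\mathfrak{q}$ at the next node of $\Gamma(A)$, which need not be the next prime of $A$. The primes strictly between two consecutive nodes survive only as convex subgroups of a value group; they are not named in $\mathcal{L}_\Gamma$.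

\begin{proposition}\label{prop:repr}
Let $A$ be a local real closed SV-ring of rank $n\ge2$ and $\Gamma=\Gamma(A)$. There is a model $N(A)$ of $T_\Gamma$ with $A\cong R(N(A))$.
\end{proposition}

\begin{proof}
For $\mathfrak{q}\in\Gamma$ let $K_{\mathfrak{q}}=\operatorname{qf}(A/\mathfrak{q})$. For $\mathfrak{q}\ne\mathfrak{m}_A$ let $O_{\mathfrak{q}}$ be the localization of $A/\mathfrak{q}$ at the prime $\mathfrak{q}^+/\mathfrak{q}$, with its residue map onto $\operatorname{qf}(A/\mathfrak{q}^+)=K_{\mathfrak{q}^+}$. The fields are real closed by (R4). The ring $O_{\mathfrak{q}}$ is convex by Lemma~\ref{lem:convex} and (C4), and it is not a field because its maximal ideal, which is $\mathfrak{q}^+/\mathfrak{q}$ by (V2), is nonzero. So we have a model $N(A)$ of $T_\Gamma$.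

We show $V_{\mathfrak{q}}=A/\mathfrak{q}$ by induction on the depth. At the root both rings are the field $A/\mathfrak{m}_A$. Let $\mathfrak{q}\neq\mathfrak{m}_A$. The residue map sends $A/\mathfrak{q}$ onto $A/\mathfrak{q}^+=V_{\mathfrak{q}^+}$, so $A/\mathfrak{q}\subseteq V_{\mathfrak{q}}$. If $x\in V_{\mathfrak{q}}$, choose $a\in A/\mathfrak{q}$ with the same residue as $x$; then $x-a\in\mathfrak{q}^+/\mathfrak{q}\subseteq A/\mathfrak{q}$, so $x\in A/\mathfrak{q}$. The maps $\pi$ are now the canonical projections, and $\mathfrak{p}_i\vee\mathfrak{p}_j=\mathfrak{p}_i+\mathfrak{p}_j$. So the ring in Lemma~\ref{lem:R}(3) is the ring in Proposition~\ref{prop:glue}.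
\end{proof}

The converse is needed only for Theorem~\ref{thm:B}. It covers the rings of Section~\ref{sec:example}.

\begin{proposition}\label{prop:occurs}
Let $\Gamma$ be an $n$-tree with $n\ge2$ and let $N\models T_\Gamma$. Then $R=R(N)$ is a local real closed SV-ring of rank $n$ and $\Gamma(R)\cong\Gamma$.
\end{proposition}

\begin{proof}
Let $P_v=\{x\in R:x_v=0\}$. By Lemma~\ref{lem:R}, $R/P_v\cong V_v$, so $P_v$ is prime, and $\bigcap_{l\text{ leaf}}P_l=0$. Order $R$ coordinatewise, as a subring of $\prod_vK_v$.

\emph{(R1) and (R2).} A subring of a product of fields is reduced. The residue maps commute with $\max$ and $\min$, so $R$ is a sublattice of $\prod_vK_v$, and the $f$-ring axiom holds because it holds in each ordered field $K_v$. Squares are nonnegative. Conversely let $x\ge0$ and let $y_v\geq0$ be the square root of $x_v$ in $K_v$. For $v\ne\top$ we have $0\le y_v\le1+x_v$, so $y_v\in O_v$, and $\operatorname{res}_vy_v$ is a nonnegative element with square $x_{v^+}$, hence equal to $y_{v^+}$. So $y\in R$ and $x=y^2$.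

\emph{(R3).} Let $0\le a\le b$. Put $c_v=a_v^2/b_v$ if $b_v\neq0$ and $c_v=0$ otherwise. Then $0\le c_v\le a_v\le b_v$ and $b_vc_v=a_v^2$. Let $v\ne\top$. By convexity $c_v\in O_v$. If $b_{v^+}\ne0$, then $b_v$ is a unit of $O_v$ and $\operatorname{res}_vc_v=a_{v^+}^2/b_{v^+}=c_{v^+}$. If $b_{v^+}=0$, then $0\le\operatorname{res}_vc_v\le\operatorname{res}_vb_v=0$, so $\operatorname{res}_vc_v=0=c_{v^+}$. Hence $c\in R$ and $bc=a^2$.

\emph{(R4) and SV.} A prime $P$ of $R$ contains $\bigcap_lP_l=0$, so it contains $P_l$ for some leaf $l$, and $R/P\cong V_l/Q$ for a prime $Q$ of $V_l$. By Lemma~\ref{lem:R}(1), (C1) and (V2), $V_l/Q$ is a valuation ring, hence integrally closed. Its quotient field is the residue field of $(V_l)_Q$, which is convex in $K_l$ by (C4); so it is real closed by (C5).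

\emph{Locality.} Let $x_\top\ne0$. By induction on the depth every $x_v$ is nonzero, and a unit of $O_v$ for $v\neq\top$, since its residue $x_{v^+}$ is nonzero. The family $(x_v^{-1})$ is compatible. So every element outside $P_\top$ is a unit, and $P_\top$ is the unique maximal ideal.

\emph{Rank.} We claim that $v\le u\iff P_v\subseteq P_u$. If $v\le u$ and $x_v=0$, then $x_u=\pi_{v,u}(0)=0$. Suppose $v\not\le u$; then $u\ne\top$. By (C1) there is $0\ne z\in\mathfrak{m}_u$. Put $x_u=z$ and $x_w=0$ for all $w\not\le u$. This family is compatible on the upward closed set $\{w:w\not<u\}$, so it extends to some $x\in R$, and $x\in P_v\setminus P_u$. This proves the claim. The $n$ primes $P_l$ are thus pairwise incomparable and every prime contains one of them, so they are the minimal primes.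

\emph{The tree.} Let $l\ne l'$ be leaves and $u=l\vee l'$. Then $P_l+P_{l'}\subseteq P_u$ by the claim. Let $x\in P_u$, and let $w$ be the child of $u$ with $l'\le w$; then $l\not\le w$. Put $y_v=x_v$ for $v\le w$ and $y_v=0$ otherwise. The family $y$ is compatible, the only edge to check being $\operatorname{res}_wy_w=x_u=0=y_u$. Now $y\in P_l$ and $x-y\in P_{l'}$. So $P_l+P_{l'}=P_{l\vee l'}$. In an $n$-tree a node that is neither a leaf nor the root has two children, so it equals $l\vee l'$ for leaves $l,l'$ below these children. By Lemma~\ref{lem:branch}, $\Gamma(R)=\{P_u:u\in\Gamma\}$, and $u\mapsto P_u$ is an isomorphism of posets by the claim.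
\end{proof}

\section{Adding a valued field on top of a structure}\label{sec:top}

A model of $T_\Gamma$ is built from its root by adding leaves, and each step is an instance of the following situation. Let $\mathcal{L}_M$ be a countable many-sorted language with a distinguished sort $k$ that carries at least the language of rings. Let $\mathcal{L}^+$ be obtained by adding a sort $K$ with the language of rings, a unary predicate $O$ on $K$ and a function symbol $\operatorname{res}\colon K\to k$. An $\mathcal{L}^+$-structure $M^+$ consists of an $\mathcal{L}_M$-structure $M$ and a triple $(K,O,\operatorname{res})$.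

\begin{theorem}\label{thm:top}
Let $M_1^+$ and $M_2^+$ be $\mathcal{L}^+$-structures such that for $i=1,2$ the sorts $k_i$ and $K_i$ are real closed fields, $O_i\subsetneq K_i$ is a proper convex subring with maximal ideal $\mathfrak{m}_i$, the map $\operatorname{res}$ restricts to a surjective ring homomorphism $O_i\to k_i$ with kernel $\mathfrak{m}_i$, and $\operatorname{res}=0$ outside $O_i$. If $M_1\equiv M_2$, then $M_1^+\equiv M_2^+$.
\end{theorem}

The proof is a back-and-forth argument. A partial map has a component on $K$, which must respect the field structure and $O$, and a component on $M$, about which we know nothing and which we therefore require to be elementary. The difficulty is that the two components are tied by $\operatorname{res}$: adjoining an element of $K_1$ may create new residues, and an extension of the field embedding induces its own map on them, which must agree with an elementary map. The solution is to choose the images of the new residues first, in $M_2$, and then to lift; the uniqueness in (F2) forces the two maps to agree. We also want the domains in $K_1$ to be real closed, so we need to know that a convex subring of a real closure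 is determined by its trace on the ground field.

\begin{lemma}\label{lem:hull}
Let $L'$ be a real closure of an ordered field $L$ and let $O'$ be a convex subring of $L'$. Then $O'$ is the convex hull of $O'\cap L$ in $L'$.
\end{lemma}

\begin{proof}
The convex hull is contained in $O'$. Let $x\in O'$ and let $\sum_ic_ix^i=0$ with $c_i\in L$ not all zero. Divide by a coefficient of largest absolute value. Then $|c_i|\le1$, so $c_i\in O'$ for all $i$, and some $c_i$ equals $1$. Let $j$ be maximal such that $c_j$ is a unit of $O'$. In the residue field $\sum_{i\le j}\bar c_i\bar x^{\,i}=0$ with $\bar c_j\neq0$, so $j\ge1$. If $|\bar x|\ge1$, dividing by $\bar c_j\bar x^{\,j-1}$ gives $|\bar x|\le\sum_{i<j}|\bar c_i/\bar c_j|$. So in any case $|\bar x|\le\bar b$, where $b=1+\sum_{i<j}|c_i/c_j|\in O'\cap L$. Then $|x|\le b+1$, since $|x|>b+1$ would give $|\bar x|\ge\bar b+1$.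
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:top}]
The hypotheses pass to elementary extensions, so we may assume that $M_1^+$ and $M_2^+$ are $\aleph_1$-saturated; then so are $M_1$ and $M_2$. Let $v_i$ be the valuation of $O_i$. For a subfield $L$ of $K_i$ let $k_L=\operatorname{res}(L\cap O_i)$. We say that a field embedding $f\colon L\to K_2$ of a subfield $L\subseteq K_1$ \emph{respects $O$} if $x\in O_1\iff f(x)\in O_2$ for $x\in L$. Then $x\in\mathfrak{m}_1\iff f(x)\in\mathfrak{m}_2$, and $v_1(x)\le v_1(y)\iff v_2(f(x))\le v_2(f(y))$ for $x,y\in L^\times$. Let $\mathcal{S}$ be the set of pairs $(f_M,f)$ such that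
\begin{itemize}
\item[(S1)] $f\colon L\to K_2$ is a field embedding that respects $O$, where $L\subseteq K_1$ is a countable real closed subfield;
\item[(S2)] $f_M\colon D\to M_2$ is a partial elementary map from $M_1$ to $M_2$, where $D$ is countable and $k_L\subseteq D$;
\item[(S3)] $f_M(\operatorname{res}x)=\operatorname{res}f(x)$ for all $x\in L\cap O_1$.
\end{itemize}

\emph{Quantifier-free formulas are preserved.} A term of sort $K$ is a ring term in variables of sort $K$, so atomic formulas about $K$ are preserved by (S1). Every other atomic formula with parameters in $L\cup D$ is an $\mathcal{L}_M$-formula applied to elements of $D$ and to elements $\operatorname{res}x$ with $x\in L$. The equation in (S3) holds for all $x\in L$: if $x\notin O_1$, both residues are $0$, and $f_M(0)=0$ by (S3) for $x=0$. So these formulas are preserved by (S2).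

\emph{Symmetry.} By (S1) and (S3), $k_{f(L)}=f_M(k_L)\subseteq f_M(D)$, so $(f_M^{-1},f^{-1})$ satisfies (S1)--(S3) with the two structures exchanged. It remains to show that $\mathcal{S}\neq\emptyset$ and that domains can be enlarged by any element.

\emph{$\mathcal{S}$ is nonempty.} Let $L$ be the relative algebraic closure of $\mathbb{Q}$ in $K_1$ and $f\colon L\to K_2$ the embedding given by (F2). Every element of $L$ is bounded by an integer, so $L\subseteq O_1$ and $f(L)\subseteq O_2$, and $\operatorname{res}$ is injective on the fields $L$ and $f(L)$. Let $D=\operatorname{res}(L)$ and define $f_M$ by (S3). The fields $D$ and $f_M(D)$ are real closed and algebraic over $\mathbb{Q}$, so by (F1) they are the relative algebraic closures of $\mathbb{Q}$ in $k_1$ and $k_2$, and $f_M$ is an order isomorphism between them. Each element of $D$ is the $j$-th root in $k_1$, in increasing order, of some nonzero $P\in\mathbb{Z}[X]$, and $f_M$ sends it to the $j$-th root of $P$ in $k_2$. This description is an $\mathcal{L}_M$-formula without parameters, as the order of $k_i$ is defined by squares. Since $M_1\equiv M_2$, a map that sends $\emptyset$-definable elements to the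 elements with the same definitions is partial elementary.

\emph{Adding an element of $M_1$.} Extend $f_M$ by the saturation of $M_2$ and keep $f$.

\emph{Adding an element $a\in K_1\setminus L$.} Let $(f_M,f)\in\mathcal{S}$. By (F1), $a$ is transcendental over $L$. Let $L'$ be the relative algebraic closure of $L(a)$ in $K_1$, a countable real closed field. Every $a'\in L'\setminus L$ is transcendental over $L$, and $L'$ has transcendence degree one, so $L'$ is a real closure of $L(a')$; we are free to replace $a$ by $a'$. By (C5), $k_L$ and $k_{L'}$ are real closed. We shall use the following observation.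
\begin{itemize}
\item[$(\dagger)$] Let $a'\in L'\setminus L$, and let $h\colon L(a')\to K_2$ be an order-preserving embedding that extends $f$ and respects $O$. Then its extension $g\colon L'\to K_2$ given by (F2) respects $O$.
\end{itemize}
Indeed, $g$ is an order isomorphism from $L'$ onto a real closure of $h(L(a'))$ that maps $O_1\cap L(a')$ onto $O_2\cap h(L(a'))$, and by Lemma~\ref{lem:hull} the rings $O_1\cap L'$ and $O_2\cap g(L')$ are the convex hulls of these two sets. For a polynomial $p$ over $L$ let $p^f$ be its image under $f$. There are three cases: the residue field grows, or the value group grows, or neither does.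

\emph{Case 1: $k_{L'}\neq k_L$.} First extend $f_M$ so that its domain contains the countable field $k_{L'}$; then $f_M$ restricts to a field embedding $k_{L'}\to k_2$. Choose $a'\in L'\cap O_1$ with $\alpha=\operatorname{res}a'\notin k_L$. By (F1), $\alpha$ is transcendental over $k_L$. Put $\beta=f_M(\alpha)$ and choose any $b\in O_2$ with $\operatorname{res}b=\beta$. Let $0\neq p\in L[X]$, let $c$ be a coefficient of $p$ of least value, and write $p=cq$. Then $q$ has coefficients in $L\cap O_1$, one of which is $1$, so its reduction $\bar q\in k_L[X]$ is nonzero and
\[
\operatorname{res}q(a')=\bar q(\alpha)\neq0,\qquad \operatorname{res}q^f(b)=f_M(\bar q(\alpha))\neq0,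
\]
the second equation by (S3). So $q(a')$ and $q^f(b)$ are units, and by (C2) they have the same sign, because $f_M$ preserves the order. Hence $p(a')$ and $p^f(b)$ are nonzero of the same sign, with values $v_1(c)$ and $v_2(f(c))$. It follows that $f$ extends to an order-preserving embedding $h\colon L(a')\to K_2$ with $h(a')=b$. A nonzero $x\in L(a')$ has the form $x=c\,q_1(a')/q_2(a')$ with $c\in L^\times$ and $q_1,q_2$ as above, and $x\in O_1\iff c\in O_1\iff f(c)\in O_2\iff h(x)\in O_2$. If $x\in O_1$, then $\operatorname{res}x=\operatorname{res}(c)\,\bar q_1(\alpha)/\bar q_2(\alpha)$ and $\operatorname{res}h(x)=f_M(\operatorname{res}x)$. In particular $k_{L(a')}=k_L(\alpha)$.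

Let $g$ be as in $(\dagger)$. It induces a field embedding $\rho\colon k_{L'}\to k_2$ with $\rho(\operatorname{res}x)=\operatorname{res}g(x)$, and (S3) for $(f_M,g)$ is the statement $\rho=f_M|_{k_{L'}}$. We have just seen that the two maps agree on $k_L(\alpha)$. If $x\in L'\cap O_1$, divide a nontrivial algebraic equation for $x$ over $L(a')$ by a coefficient of least value and reduce it; this gives a nontrivial equation for $\operatorname{res}x$ over $k_L(\alpha)$. So $k_{L'}$ is a real closure of $k_L(\alpha)$. Both maps preserve the order, since $k_{L'}$ is real closed, and so they are equal by (F2). Thus $(f_M,g)\in\mathcal{S}$.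

\emph{Case 2: $k_{L'}=k_L$ and $v_1(L'^\times)\ne v_1(L^\times)$.} Choose $a'\in L'$ with $a'>0$ and $\gamma=v_1(a')\notin v_1(L^\times)$. Consider the conditions on $b\in K_2$: $b>0$; $v_2(b)>v_2(f(e))$ for all $e\in L^\times$ with $\gamma>v_1(e)$; and $v_2(b)<v_2(f(e))$ for all $e\in L^\times$ with $\gamma<v_1(e)$. They are $\mathcal{L}^+$-formulas with parameters in $f(L)$. The group $v_2(K_2^\times)$ is divisible, and it is nontrivial because $O_2\ne K_2$; so it is densely ordered without endpoints, and finitely many of the conditions can be satisfied. By saturation some $b$ satisfies all of them. Let $c,d\in L^\times$ and $i<j$, and put $e=|c/d|^{1/(j-i)}\in L^\times$. Then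
\[
v_1(da'^j)-v_1(ca'^i)=(j-i)(\gamma-v_1(e)),\qquad v_2(f(d)b^j)-v_2(f(c)b^i)=(j-i)\big(v_2(b)-v_2(f(e))\big),
\]
and the right-hand sides are nonzero of the same sign. So two monomials in $a'$ compare in value exactly as the corresponding monomials in $b$ (for equal exponents this holds because $f$ respects $O$), and monomials with different exponents have different values. For $0\neq p=\sum c_iX^i\in L[X]$ the same index $i$ therefore gives the unique term of least value in $p(a')$ and in $p^f(b)$. By (C3), $p(a')$ has the value of $c_ia'^i$ and the sign of $c_i$, and $p^f(b)$ has the value of $f(c_i)b^i$ and the sign of $f(c_i)$. So $f$ extends to an order-preserving embedding $h$ of $L(a')$ with $h(a')=b$. Whether $p_1(a')/p_2(a')$ lies in $O_1$ is a comparison of the values of two monomials, so $h$ respects $O$. Let $g$ be as in $(\dagger)$.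

\emph{Case 3: $k_{L'}=k_L$ and $v_1(L'^\times)=v_1(L^\times)$.} Here the order alone determines the valuation. Since $K_2$ is densely ordered without endpoints, saturation gives $b\in K_2$ with $f(c)<b$ for all $c\in L$ with $c<a$, and $f(c)>b$ for all $c\in L$ with $c>a$. A nonzero polynomial over $L$ is a product of a constant, factors $X-c$, and factors $(X-c)^2+d^2$ with $d\ne0$; so $p(a)$ and $p^f(b)$ are nonzero of the same sign. Hence $f$ extends to an order-preserving embedding of $L(a)$ with $a\mapsto b$, and by (F2) to $g\colon L'\to K_2$. Let $0\ne x\in L'$. Since the value group does not grow, $x=cu$ with $c\in L^\times$ and $u\in L'$ a unit of $O_1$; since the residue field does not grow, there is a unit $d\in L$ of $O_1$ with $\operatorname{res}d=\operatorname{res}u$. Then $u/d-1\in\mathfrak{m}_1$, so $\frac12<u/d<2$ by (C2). Thus $\frac12|cd|<|x|<2|cd|$, and applying $g$ gives $\frac12|f(cd)|<|g(x)|<2|f(cd)|$. By convexity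
\[
x\in O_1\iff cd\in O_1\iff f(cd)\in O_2\iff g(x)\in O_2 .
\]

In Cases 2 and 3 we keep $f_M$; (S2) holds since $k_{L'}=k_L$. For (S3) let $x\in L'\cap O_1$ and choose $c\in L\cap O_1$ with $\operatorname{res}c=\operatorname{res}x$. Then $x-c\in\mathfrak{m}_1$, so $g(x)-f(c)\in\mathfrak{m}_2$ and $\operatorname{res}g(x)=\operatorname{res}f(c)=f_M(\operatorname{res}x)$. In all three cases $(f_M,g)\in\mathcal{S}$ and $a\in L'$ lies in the domain of $g$. So $\mathcal{S}$ is a back-and-forth system.
\end{proof}

The properness of the convex subrings was used once, in Case 2. It cannot be omitted for one of the two structures only, since $O=K$ is expressed by a sentence.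

\begin{corollary}\label{cor:complete}
For every tree $\Gamma$, any two models of $T_\Gamma$ are elementarily equivalent.
\end{corollary}

\begin{proof}
Induct on the number of nodes. If $\Gamma=\{\top\}$, this is Tarski's theorem. Otherwise choose a leaf $v\ne\top$ and let $\Gamma'=\Gamma\setminus\{v\}$. A model of $T_\Gamma$ is an $\mathcal{L}^+$-structure as in Theorem~\ref{thm:top} with $\mathcal{L}_M=\mathcal{L}_{\Gamma'}$, $k=K_{v^+}$ and $K=K_v$, and its $\mathcal{L}_M$-part is a model of $T_{\Gamma'}$. Apply the inductive hypothesis and Theorem~\ref{thm:top}.
\end{proof}

\begin{remark}\label{rem:rankone}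
A local real closed SV-ring $A$ of rank one is reduced with one minimal prime, hence a domain, and it is convex in the real closed field $\operatorname{qf}(A)$ by Lemma~\ref{lem:convex}. If $A$ is not a field, then $\operatorname{qf}(A)$, $A$ and $A/\mathfrak{m}_A$ form a model of $T_\Gamma$ for the tree with two nodes, in which $A$ is defined by the predicate $O$. By Corollary~\ref{cor:complete} all such rings are elementarily equivalent.
\end{remark}

\section{Decidability, NIP, and the proof of Theorem~\ref{thm:A}}\label{sec:A}

A complete theory $T$ is \emph{NIP} if for every formula $\phi(\bar x;\bar y)$ there is an integer $m$ such that a model of $T$ contains no tuples $\bar a_1,\dots,\bar a_m$ and $\bar b_J$, $J\subseteq\{1,\dots,m\}$, with $\phi(\bar a_i;\bar b_J)\iff i\in J$. For fixed $\phi$ and $m$ this is a sentence, so it can be tested in any one model. A structure is NIP if its theory is. If $R$ is interpretable in an NIP structure $N$, then $R$ is NIP: representatives of a configuration for $\phi$ in $R$ form a configuration of the same size for $\phi^*$ in $N$. Real closed fields are NIP, being o-minimal.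

Since $T_\Gamma$ has, up to elementary equivalence, at most one model, it is enough to exhibit one model that is interpretable in an NIP structure. Because $T_\Gamma$ imposes no relation between different branches, we can use the same field at all nodes of the same depth, and then a single field with a chain of convex subrings interprets the whole tree.

Put $F_0=\mathbb{R}$ and, for $i\ge1$, $F_i=F_{i-1}(\!(t_i^{\mathbb{Q}})\!)$ and $W_i=F_{i-1}[[t_i^{\mathbb{Q}}]]$, with residue map $r_i\colon W_i\to F_{i-1}$. For a tree $\Gamma$ let $N_\Gamma$ be the $\mathcal{L}_\Gamma$-structure that has $K_v=F_i$ at each node $v$ of depth $i$, with $O_v=W_i$ and $\operatorname{res}_v=r_i$ on $W_i$ when $i\ge1$. Every axiom of $T_\Gamma$ concerns one node or one edge, so $N_\Gamma\models T_\Gamma$. Let $d$ be the height of $\Gamma$. Define subrings $F_d=U_d\supseteq U_{d-1}\supseteq\dots\supseteq U_0$ and maps $\rho_i\colon U_i\to F_i$ by $\rho_d=\operatorname{id}$ and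
\[
U_{i-1}=\{x\in U_i:\rho_i(x)\in W_i\},\qquad\rho_{i-1}=r_i\circ\rho_i|_{U_{i-1}},
\]
and let $\mathbb{F}=(F_d,+,\cdot,<,U_0,\dots,U_d)$.

\begin{lemma}\label{lem:standard}
Each $U_i$ is a convex subring of $F_d$. The structure $N_\Gamma$ is interpretable in $\mathbb{F}$, with each sort interpreted as a quotient of a definable subset of the line $F_d$. The structure $\mathbb{F}$ is NIP.
\end{lemma}

\begin{proof}
By downward induction on $i$, the map $\rho_i$ is a surjective, weakly order-preserving ring homomorphism and $U_i$ is convex: if $0\le x\le y\in U_{i-1}$, then $x\in U_i$ and $0\le\rho_i(x)\le\rho_i(y)\in W_i$, so $x\in U_{i-1}$. The ring $U_i$ is local by (C1) and $F_i$ is a field, so $\ker\rho_i$ is the set $\mathfrak{n}_i$ of nonunits of $U_i$, which is $\emptyset$-definable in $\mathbb{F}$. Under the isomorphism $U_i/\mathfrak{n}_i\cong F_i$ the ring $W_i$ is the image of $U_{i-1}$, and $r_i$ is the map $x+\mathfrak{n}_i\mapsto x+\mathfrak{n}_{i-1}$ for $x\in U_{i-1}$. This is the required interpretation.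

Let $F'$ be a sufficiently saturated elementary extension of the ordered field $F_d$. A subset of $F_d^{\,m}$ is \emph{externally definable} if it is the trace on $F_d^{\,m}$ of a set defined in $F'$ with parameters from $F'$. The Shelah expansion of $F_d$ has a predicate for each externally definable set, and the Shelah expansion of an NIP structure is NIP \cite{She}; see also \cite{CS}. By saturation there is $c_i\in F'$ that is larger than every element of $U_i$ and smaller than every element of $F_d$ above $U_i$. By convexity $U_i=\{x\in F_d:|x|<c_i\}$. So $\mathbb{F}$ is a reduct of the Shelah expansion of $F_d$, and hence NIP.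
\end{proof}

\begin{proposition}\label{prop:dec}
For every tree $\Gamma$ the theory $T_\Gamma$ is consistent, complete, decidable and NIP.
\end{proposition}

\begin{proof}
It has the model $N_\Gamma$, it is complete by Corollary~\ref{cor:complete}, and it is recursively axiomatized in a finite language, hence decidable. The model $N_\Gamma$ is NIP by Lemma~\ref{lem:standard}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The number of $n$-trees is finite (Section~\ref{sec:facts}), and $\Gamma(A)$ is an $n$-tree by Proposition~\ref{prop:tree}. Fix a tree $\Gamma$. For an $\mathcal{L}$-sentence $\sigma$ let $\sigma^\Gamma$ be the $\mathcal{L}_\Gamma$-sentence obtained by replacing each variable $x$ by a tuple $(x_v)_{v\in\Gamma}$, restricting each quantifier to compatible tuples, and replacing each equation by the conjunction of its copies in the sorts $K_v$. The map $\sigma\mapsto\sigma^\Gamma$ is computable, and $R(N)\models\sigma\iff N\models\sigma^\Gamma$ for every $N\models T_\Gamma$. Let $A$ be a local real closed SV-ring of rank $n$ with $\Gamma(A)\cong\Gamma$. By Propositions~\ref{prop:repr} and~\ref{prop:dec},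
\begin{equation}\label{eq:transfer}
A\models\sigma\iff N(A)\models\sigma^\Gamma\iff T_\Gamma\vdash\sigma^\Gamma .
\end{equation}
The right-hand side depends only on $\Gamma$, so $\Gamma(A)\cong\Gamma(B)$ implies $A\equiv B$. It is decidable, so $\operatorname{Th}(A)$ is decidable. The ring $A$ is interpretable in the NIP structure $N(A)$, so $\operatorname{Th}(A)$ is NIP. Finally, the class of these rings is elementary, so the completions of $T_n$ are the theories $\operatorname{Th}(A)$, and there is at most one for each $n$-tree.
\end{proof}

\section{Axioms for the completions and their number}\label{sec:B}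

It remains to see that rings with different trees have different theories. A sentence cannot quantify over prime ideals, but it can quantify over elements whose annihilators are the minimal primes. The point of the next lemma is that a purely multiplicative condition already forces the annihilators to be the right ones. Call $e_1,\dots,e_n$ \emph{orthogonal} if $e_ie_j=0$ for $i\ne j$.

\begin{lemma}\label{lem:ann}
Let $A$ be a reduced ring with exactly $n$ minimal primes $\mathfrak{p}_1,\dots,\mathfrak{p}_n$. There are nonzero orthogonal $e_1,\dots,e_n$ with $\operatorname{Ann}(e_i)=\mathfrak{p}_i$. For any nonzero orthogonal $e_1,\dots,e_n$, the ideals $\operatorname{Ann}(e_1),\dots,\operatorname{Ann}(e_n)$ are the $n$ minimal primes in some order.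
\end{lemma}

\begin{proof}
Recall that $\bigcap_i\mathfrak{p}_i=0$. Let $e\in\bigcap_{j\ne i}\mathfrak{p}_j\setminus\mathfrak{p}_i$. If $xe=0$ then $x\in\mathfrak{p}_i$, and if $x\in\mathfrak{p}_i$ then $xe$ lies in all minimal primes; so $\operatorname{Ann}(e)=\mathfrak{p}_i$. Such an element $e=e_i$ exists for each $i$, since the prime $\mathfrak{p}_i$ contains no $\mathfrak{p}_j$ with $j\neq i$, and $e_ie_j$ lies in all minimal primes for $i\neq j$. Now let $e_1,\dots,e_n$ be nonzero and orthogonal, and let $E_i$ be the set of minimal primes that do not contain $e_i$. Each $E_i$ is nonempty since $e_i\neq0$, and $E_i\cap E_j=\emptyset$ since $e_ie_j=0$. As there are $n$ sets and $n$ minimal primes, the $E_i$ are distinct singletons, and the first part of the proof applies.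
\end{proof}

Fix an $n$-tree $\Gamma$ with leaves $l_1,\dots,l_n$. Let $\phi_\Gamma$ be the sentence saying that there are nonzero orthogonal $e_1,\dots,e_n$ such that, with $I_{ij}=\operatorname{Ann}(e_i)+\operatorname{Ann}(e_j)$, for all $i\ne j$ and $k\ne h$:
\begin{itemize}
\item[(a)] $I_{ij}\subseteq I_{kh}$ if $l_i\vee l_j\le l_k\vee l_h$, and $I_{ij}\not\subseteq I_{kh}$ otherwise;
\item[(b)] $I_{ij}$ is the set of all nonunits if $l_i\vee l_j=\top$, and it is not the set of all nonunits otherwise.
\end{itemize}
This is an $\mathcal{L}$-sentence, because $z\in I_{ij}$ is expressed by $\exists x\,\exists y\,(e_ix=0\wedge e_jy=0\wedge z=x+y)$.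

\begin{proposition}\label{prop:phi}
Let $A$ be a local real closed SV-ring of rank $n\ge2$. Then $A\models\phi_\Gamma$ if and only if $\Gamma(A)\cong\Gamma$.
\end{proposition}

\begin{proof}
Let $\theta\colon\Gamma\to\Gamma(A)$ be an isomorphism. It maps leaves to leaves, the root to the root, and preserves $\vee$. Put $\mathfrak{p}_i=\theta(l_i)$ and choose $e_i$ with $\operatorname{Ann}(e_i)=\mathfrak{p}_i$ as in Lemma~\ref{lem:ann}. Then $I_{ij}=\theta(l_i\vee l_j)$ by Proposition~\ref{prop:tree}, and (a) and (b) hold.

Conversely let $e_1,\dots,e_n$ witness $\phi_\Gamma$. By Lemma~\ref{lem:ann} the ideals $\mathfrak{p}_i=\operatorname{Ann}(e_i)$ are the minimal primes. Every node of $\Gamma$ has one of the forms $l_i$, $l_i\vee l_j$, $\top$, and every node of $\Gamma(A)$ has one of the corresponding forms $\mathfrak{p}_i$, $\mathfrak{p}_i+\mathfrak{p}_j$, $\mathfrak{m}_A$. We check that $\mu\le\nu$ holds for two expressions on the left if and only if the corresponding inclusion holds on the right; then the correspondence is a well-defined isomorphism. If $\nu$ is $\top$, both hold. If $\nu$ is $l_k$, both hold exactly when $\mu$ is the expression $l_k$, since the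 leaves are minimal and the other forms are non-leaves on both sides. Let $\nu$ be $l_k\vee l_h$. If $\mu$ is $l_i\vee l_j$, use (a). If $\mu$ is $\top$, use (b). If $\mu$ is $l_k$, both hold. If $\mu$ is $l_i$ with $i\ne k$, then $l_i\le l_k\vee l_h\iff l_i\vee l_k\le l_k\vee l_h$ and $\mathfrak{p}_i\subseteq\mathfrak{p}_k+\mathfrak{p}_h\iff\mathfrak{p}_i+\mathfrak{p}_k\subseteq\mathfrak{p}_k+\mathfrak{p}_h$, and (a) applies.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}, parts (1)--(3)]
(1) One direction is in Theorem~\ref{thm:A}. If $A\equiv B$ and $\Gamma=\Gamma(A)$, then $B\models\phi_\Gamma$, so $\Gamma(B)\cong\Gamma$ by Proposition~\ref{prop:phi}.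

(3) Let $\Gamma$ run through representatives of the $n$-trees. The theory $T_n\cup\{\phi_\Gamma\}$ has the model $R(N_\Gamma)$ by Propositions~\ref{prop:occurs} and~\ref{prop:phi}, and all its models have tree $\Gamma$, so it is complete by (1). Every model of $T_n$ satisfies exactly one $\phi_\Gamma$. So the completions of $T_n$ are the theories axiomatized by $T_n\cup\{\phi_\Gamma\}$, and they correspond bijectively to the $n$-trees. By \eqref{eq:transfer}, $T_n\vdash\sigma$ if and only if $T_\Gamma\vdash\sigma^\Gamma$ for each of the finitely many $\Gamma$, and this is decidable by Proposition~\ref{prop:dec}.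

(2) We count the $n$-trees. As $n\ge2$, the root is not a leaf. The $n$-trees whose root has at least two children are the trees counted by $a_n$. If the root has exactly one child, this child is not a leaf, and deleting the root leaves a tree counted by $a_n$; adding a new root above such a tree is the inverse operation. So there are $2a_n$ types of $n$-trees. For the values, put $a_1=1$. A tree counted by $a_n$, $n\ge2$, is determined by the multiset of the subtrees below the children of its root; these are trees of the same kind, and their numbers of leaves form a partition of $n$ into at least two parts. For $n=2$ the partition $1+1$ gives $a_2=1$. For $n=3$ the partitions $1+1+1$ and $2+1$ give one tree each, so $a_3=2$. For $n=4$ the partitions $1+1+1+1$, $2+1+1$ and $2+2$ give one tree each and $3+1$ gives $a_3=2$ trees, so $a_4=5$.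
\end{proof}

Thus $T_2$, $T_3$, $T_4$ have $2$, $4$, $10$ completions. The two families of $n$-trees correspond to $\mathfrak{m}_A$ being, respectively not being, a branching ideal. A ring has exactly one branching ideal when all sums $\mathfrak{p}_i+\mathfrak{p}_j$ coincide, that is, when its tree is the star with $n$ leaves or the star with a new root added; these two trees give $T_{n,1}$ and $T_{n,2}$.

\section{The dp-rank}\label{sec:dp}

Let $T$ be a complete theory and $\bar x$ a tuple of variables. An \emph{ict-pattern of depth $m$ in $\bar x$} consists of formulas $\phi_1(\bar x;\bar y_1),\dots,\phi_m(\bar x;\bar y_m)$ and tuples $\bar b_{ij}$ ($1\le i\le m$, $j<\omega$) in a model $M$ of $T$ such that for every $\eta\colon\{1,\dots,m\}\to\omega$ the set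
\[
\{\phi_i(\bar x;\bar b_{i,\eta(i)}):1\le i\le m\}\cup\{\neg\phi_i(\bar x;\bar b_{ij}):1\le i\le m,\ j\ne\eta(i)\}
\]
is finitely satisfiable in $M$. The theory has \emph{dp-rank $n$} if there is an ict-pattern of depth $n$ in a single variable but none of depth $n+1$, and it is \emph{dp-minimal} if there is none of depth $2$. By compactness, an ict-pattern with given formulas $\phi_1,\dots,\phi_m$ exists if and only if $T$ contains, for every $s<\omega$, the sentence
\[
\chi_s:\quad \exists(\bar y_{ij})_{i\le m,\,j<s}\ \bigwedge_{\eta\colon\{1,\dots,m\}\to\{0,\dots,s-1\}}\ \exists\bar x\ \bigwedge_{i\le m}\Big(\phi_i(\bar x;\bar y_{i,\eta(i)})\wedge\bigwedge_{j<s,\ j\ne\eta(i)}\neg\phi_i(\bar x;\bar y_{ij})\Big).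
\]
The depth counts how many independent choices one element can record. An element of a ring of rank $n$ has $n$ leaf coordinates, which are independent up to their residues, and each of them can be represented by one element of the dp-minimal structure $\mathbb{F}$. This gives both bounds.

\begin{proof}[Proof of Theorem~\ref{thm:B}, part (4)]
Let $A\models T_n$ and $\Gamma=\Gamma(A)$.

\emph{Lower bound.} Take $e_1,\dots,e_n$ as in the first part of Lemma~\ref{lem:ann}. Then $\operatorname{Ann}(e_i^2)=\mathfrak{p}_i$, since $xe_i^2=0$ implies $(xe_i)^2=0$. The domain $A/\mathfrak{p}_i$ has characteristic zero by (R4), so the elements $je_i^2$, $j<\omega$, are pairwise distinct. Let $\phi_i(x;y,z)$ be the formula $yx=z$ and let $\bar b_{ij}=(e_i,je_i^2)$. Given $\eta$, the element $x=\sum_i\eta(i)e_i$ satisfies $e_ix=\eta(i)e_i^2$, so $\phi_i(x;\bar b_{ij})$ holds exactly when $j=\eta(i)$. This is an ict-pattern of depth $n$.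

\emph{Upper bound.} A theory of linearly ordered structures is \emph{weakly o-minimal} if in each of its models every parametrically definable subset of the line is a finite union of convex sets. The structure $\mathbb{F}$ of Lemma~\ref{lem:standard} is an expansion of an o-minimal structure by convex sets, so its theory is weakly o-minimal \cite{BP}, and hence dp-minimal \cite{DGL}. By the subadditivity of the dp-rank \cite{KOU}, $\operatorname{Th}(\mathbb{F})$ has no ict-pattern of depth $n+1$ in a tuple of $n$ variables.

By \eqref{eq:transfer}, $A\equiv R(N_\Gamma)$. Describe $R(N_\Gamma)$ by its leaf coordinates, as in Lemma~\ref{lem:R}(3); this description is $\emptyset$-definable in $N_\Gamma$. By Lemma~\ref{lem:standard} each leaf coordinate is the class of one element of $F_d$. So $R(N_\Gamma)$ is interpreted in $\mathbb{F}$ as $D/E$ with $D\subseteq F_d^{\,n}$. Suppose $\operatorname{Th}(A)$ has an ict-pattern of depth $n+1$ in a single variable $x$, with formulas $\phi_1,\dots,\phi_{n+1}$. Then $R(N_\Gamma)\models\chi_s$ for all $s$. Choosing representatives in $D$ of all witnesses, we see that $\mathbb{F}$ satisfies the sentences $\chi_s$ for the translated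 formulas $\phi_1^*,\dots,\phi_{n+1}^*$, in which $x$ has become a tuple of $n$ variables. So $\operatorname{Th}(\mathbb{F})$ has an ict-pattern of depth $n+1$ in $n$ variables, a contradiction.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BP} Y.~Baisalov and B.~Poizat, \emph{Paires de structures o-minimales}, J. Symb. Logic 63 (1998).

\bibitem{CS} A.~Chernikov and P.~Simon, \emph{Externally definable sets and dependent pairs}, Israel J. Math. 194 (2013).

\bibitem{DGL} A.~Dolich, J.~Goodrick and D.~Lippel, \emph{Dp-minimality: basic facts and examples}, Notre Dame J. Form. Log. 52 (2011).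

\bibitem{KOU} I.~Kaplan, A.~Onshuus and A.~Usvyatsov, \emph{Additivity of the dp-rank}, Trans. AMS 365 (2013).

\bibitem{PP} R.~Palomino Piepenborn, \emph{Model Theory of Local Real Closed SV-Rings of Finite Rank}, arXiv:2409.20295 (2024).

\bibitem{PS} A.~Prestel and N.~Schwartz, \emph{Model theory of real closed rings}, Fields Inst. Commun. 32/33 (2002/03).

\bibitem{Sch} N.~Schwartz, \emph{The basic theory of real closed spaces}, Mem. AMS 397 (1989).

\bibitem{She} S.~Shelah, \emph{Dependent first order theories, continued}, Israel J. Math. 173 (2009).

\end{thebibliography}
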